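\title{Very free rational curves on Fermat hypersurfaces of degree $p^r+1$}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$ and let $q=p^r$ with $r\ge 1$. We prove that the Fermat hypersurface of degree $q+1$ in $\mathbb{P}^N_k$, $N\ge 3$, contains a very free rational curve if and only if it is Fano, that is, if and only if $N\ge q+1$. The curves are explicit: their coordinates are powers of linear forms, and their degrees are the numbers $(q^{2\nu+1}+1)/(q+1)$ for $\nu\ge1$, the smallest being $q^2-q+1$. We also show that all degrees $e\ge q^2(q-1)^2(q^2+1)$ occur, and we give restrictions on the degree when $N=q+1$.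
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p>0$ and let $X$ be a smooth projective variety over $k$. A rational curve on $X$ is a nonconstant morphism $f:\mathbb{P}^1\to X$. Like every vector bundle on $\mathbb{P}^1$, the pullback $f^*T_X$ of the tangent bundle is a direct sum of line bundles $\mathcal{O}(b_j)$, and $f$ is called \emph{very free} if $f^*T_X$ is ample, that is, if $b_j\ge1$ for all $j$. The integers $b_j$ measure how the curve moves in $X$. Global sections of $f^*T_X$ are the first-order deformations of $f$, and when all $b_j\ge 1$ their values at two points of $\mathbb{P}^1$ can be prescribed at will; by the deformation theory recalled in Section~\ref{sec:sums}, two general points of $X$ are then joined by a deformation of $f$.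

Let $X\subset\mathbb{P}^N$ be a smooth hypersurface of degree $d$, and call $e=\deg f^*\mathcal{O}(1)\ge1$ the \emph{degree} of $f$. The anticanonical bundle of $X$ is $\mathcal{O}(N+1-d)$, so $X$ is Fano (its anticanonical bundle is ample) if and only if $d\le N$, and
\begin{equation}\label{eq:degree}
\sum_j b_j=\deg f^*T_X=(N+1-d)\,e .
\end{equation}
If $f$ is very free, this number is positive. So $d\le N$ is necessary for the existence of a very free curve. It makes the average of the $b_j$ positive, and one asks whether each $b_j$ can be made positive.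

We study this question for the Fermat hypersurfaces
\[
X_{d,N}=\{z_0^d+z_1^d+\dots+z_N^d=0\}\subset\mathbb{P}^N_k,\qquad d=p^r+1,\quad r\ge1,\quad N\ge3 .
\]
It is known that for $3<d\le N$ the hypersurface $X_{d,N}$ contains a very free rational curve whenever $N\ge 2p^r-1$. The following question is posed in \cite{Shen}: \emph{for $d=p^r+1>3$, does $X_{d,N}$ contain a very free rational curve for every $N\ge d$?} We show that the answer is yes.

Throughout, $q=p^r\ge2$ and $d=q+1$, so the case $d=3$ is included, and $X_N=X_{q+1,N}$. The partial derivatives of the equation are $(q+1)z_i^q=z_i^q$; they have no common zero, so $X_N$ is smooth. It is irreducible, since two components of a hypersurface in $\mathbb{P}^N$ would meet in a singular point. Put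
\[
E_\nu=\frac{q^{2\nu+1}+1}{q+1}\quad(\nu\ge0),\qquad E_0=1,\quad E_1=q^2-q+1,\quad E_2=q^4-q^3+q^2-q+1 .
\]

\begin{theorem}\label{thm:A}
Let $q\ge2$ and $N\ge q+1$. For every $\nu\ge1$, the hypersurface $X_N$ contains a very free rational curve of degree $E_\nu$; in particular it contains one of degree $q^2-q+1$. Hence, for $N\ge3$, the hypersurface $X_{d,N}$ contains a very free rational curve if and only if $d\le N$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $N\ge q+1$, the set of degrees of very free rational curves on $X_N$ is closed under addition, and it contains every integer $e\ge(E_1-1)(E_2-1)=q^2(q-1)^2(q^2+1)$.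
\end{theorem}

\begin{theorem}\label{thm:C}
Let $N=d=q+1$, and suppose that $X_{q+1}$ contains a very free rational curve of degree $e$. Write $e=qm+c$ with $1\le c\le q$.
\begin{enumerate}
\item[(a)] Either $c\le m$, or $e=q^2$. In particular no very free curve has degree $q(q-1)$, so an integer $e_0$ such that all degrees $e\ge e_0$ occur must satisfy $e_0\ge q(q-1)+1$.
\item[(b)] If $q\ge3$, then $e\ge 2q+1$.
\item[(c)] The degree $q^2-q+1$ of Theorem~\ref{thm:A} is the minimal degree of a very free curve on $X_{q+1}$ for $q=2$ (degree $3$) and for $q=3$ (degree $7$).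
\end{enumerate}
\end{theorem}

What makes the degree $q+1$ special is that the partial derivatives $z_i^q$ are $q$-th powers of the coordinates. As a result, $f^*T_{X_N}$ is computed by a Frobenius pullback. To a curve $f$ of degree $e$ one attaches integers $a_1,\dots,a_N\ge0$ with sum $e$, which depend only on $f$ as a map to $\mathbb{P}^N$, and $f$ is very free if, and almost only if, $qa_i<e$ for all $i$ (Section~\ref{sec:tangent}). The factor $q$ magnifies any imbalance among the $a_i$, and it rules out curves of low degree. On the other hand, the average $e/N$ of the $a_i$ is less than $e/q$ exactly when $N\ge q+1$. If all $a_i$ are less than $e/N+1$ and $e\ge q(q+1)$, then $qa_i<qe/(q+1)+q\le e$. So one guesses that the answer is yes, provided that $X_N$ carries curves of moderately large degree whose $a_i$ are nearly equal. The margin between $e/N$ and $e/q$ is thinnest for $N=q+1$, and this is the essential case.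

The difficulty is to find curves that lie on $X_N$ and whose integers $a_i$ can be bounded. In Section~\ref{sec:curves} we take as coordinates $e$-th powers of linear forms, with $e(q+1)-1$ a power of $q$; the Fermat equation then collapses to three linear conditions. The bound on the $a_i$ becomes a statement about polynomials in one variable, proved in Section~\ref{sec:surj}, first by hand for the quartic threefold in characteristic $3$. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:sums} and~\ref{sec:restrictions}.

\section{The tangent bundle along a rational curve}\label{sec:tangent}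

We write $S_n=H^0(\mathbb{P}^1,\mathcal{O}(n))$ for the space of binary forms of degree $n$ in $s,t$. Setting $s=1$, $t=u$ identifies $S_n$ with the space of polynomials of degree at most $n$ in $u$, compatibly with products; we use both descriptions. Recall that $H^1(\mathbb{P}^1,\mathcal{O}(n))=0$ if and only if $n\ge-1$. Hence a bundle $\mathcal{E}=\bigoplus_j\mathcal{O}(b_j)$ is ample if and only if $H^1(\mathcal{E}(-2))=0$. A quotient bundle $\mathcal{E}'$ of an ample bundle $\mathcal{E}$ is ample, because $H^1(\mathcal{E}(-2))\to H^1(\mathcal{E}'(-2))$ is surjective on a curve.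

A rational curve of degree $e\ge 1$ on $X=X_N$ is given by $f=(x_0:\dots:x_N)$, where the forms $x_i\in S_e$ have no common zero and $\sum_i x_i^{q+1}=0$. The map $\mathcal{O}^{N+1}\to\mathcal{O}(e)$, $(g_i)\mapsto\sum_i g_ix_i$, is surjective, so its kernel $K$ is a vector bundle of rank $N$ and degree $-e$:
\begin{equation}\label{eq:K}
0\to K\to\mathcal{O}^{N+1}\xrightarrow{\;(x_i)\;}\mathcal{O}(e)\to0,\qquad K\cong\bigoplus_{i=1}^N\mathcal{O}(-a_i),\qquad \sum_{i=1}^N a_i=e .
\end{equation}
Each $\mathcal{O}(-a_i)$ has a nonzero map to $\mathcal{O}$, so $a_i\ge0$. The space $H^0(K(n))$ consists of the relations $\sum_i g_ix_i=0$ with $g_i\in S_n$. In particular the $x_i$ are linearly independent if and only if $H^0(K)=0$, that is, if and only if all $a_i\ge1$.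

\begin{lemma}\label{lem:seq}
There is an exact sequence
\[
0\to\mathcal{O}\to\bigoplus_{i=1}^N\mathcal{O}(e-qa_i)\to f^*T_X\to0 .
\]
\end{lemma}

\begin{proof}
Let $x=(x_0,\dots,x_N)$, a nowhere vanishing section of $\mathcal{O}(e)^{N+1}$. The Euler sequence gives $f^*T_{\mathbb{P}^N}=\mathcal{O}(e)^{N+1}/\mathcal{O}\cdot x$. The normal bundle sequence says that $f^*T_X$ is the kernel of the map $f^*T_{\mathbb{P}^N}\to\mathcal{O}((q+1)e)$ induced by the partial derivatives of the equation, that is, by
\[
\delta:\mathcal{O}(e)^{N+1}\to\mathcal{O}((q+1)e),\qquad (v_i)\mapsto\sum_i x_i^q\,v_i .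
\]
The section $x$ lies in $\ker\delta$ because $\sum_i x_i^{q+1}=0$. Hence $f^*T_X=\ker\delta/\mathcal{O}\cdot x$.

Let $F$ be the $q$-power Frobenius of $\mathbb{P}^1$, which is the identity on points and raises functions to the $q$-th power. Pullback by $F$ raises transition functions and matrix entries to the $q$-th power, so $F^*\mathcal{O}(n)=\mathcal{O}(qn)$, and $F^*$ turns the map $(x_i)$ into the map $(x_i^q)$. A short exact sequence of vector bundles is locally split, so it stays exact under pullback. From \eqref{eq:K} we conclude that $F^*K\cong\bigoplus_i\mathcal{O}(-qa_i)$ is the kernel of $(x_i^q):\mathcal{O}^{N+1}\to\mathcal{O}(qe)$. Twisting by $\mathcal{O}(e)$ gives $\ker\delta=(F^*K)(e)\cong\bigoplus_i\mathcal{O}(e-qa_i)$.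
\end{proof}

\begin{lemma}\label{lem:crit}
\begin{enumerate}
\item[(i)] If $qa_i<e$ for all $i$, then $f$ is very free.
\item[(ii)] If $f$ is very free, then either $qa_i<e$ for all $i$, or $qa_i=e$ for exactly one $i$ and $qa_i<e$ for the others.
\item[(iii)] Let $m\ge1$. Then $a_i\le m$ for all $i$ if and only if the map
\[
\bigoplus_{i=0}^N S_{m-1}\to S_{e+m-1},\qquad (g_i)\mapsto\sum_i g_ix_i,
\]
is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:seq}, $f^*T_X$ is a quotient of an ample bundle.

(ii) Suppose $e-qa_i<0$ for some $i$. Then $\mathcal{O}(e-qa_i)$ has no nonzero section, so the projection of the direct sum in Lemma~\ref{lem:seq} onto this summand kills $\mathcal{O}$ and factors through $f^*T_X$. Thus $f^*T_X$ has a quotient of negative degree and is not ample. Suppose $e-qa_i=0$ for two indices. Projecting onto these two summands shows that $f^*T_X$ surjects onto the quotient of $\mathcal{O}^2$ by a constant section. This quotient is $\mathcal{O}$ if the section is nonzero and $\mathcal{O}^2$ otherwise, and neither is ample.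

(iii) We have $H^1(K(m-1))=\bigoplus_i H^1(\mathcal{O}(m-1-a_i))$, which vanishes if and only if $a_i\le m$ for all $i$. Twisting \eqref{eq:K} by $\mathcal{O}(m-1)$ gives the exact sequence
\[
S_{m-1}^{\,N+1}\to S_{e+m-1}\to H^1(K(m-1))\to H^1(\mathcal{O}(m-1))^{N+1}=0,
\]
so $H^1(K(m-1))$ is the cokernel of the map in the statement.
\end{proof}

The second alternative in (ii) cannot be excluded by this argument: if $qa_i=e$ for one $i$ and the map $\mathcal{O}\to\mathcal{O}(e-qa_i)=\mathcal{O}$ is a nonzero constant, then $f^*T_X\cong\bigoplus_{j\ne i}\mathcal{O}(e-qa_j)$.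

The lemma disposes of curves of low degree. Since $\sum_i a_i=e\ge1$, some $a_i$ is at least $1$, so a very free curve has $e\ge q$ by (ii), however large $N$ is. For a line the $a_i$ are $1,0,\dots,0$, and $f^*T_X$ has the negative quotient $\mathcal{O}(1-q)$.

At the other extreme, the most balanced small candidate is a rational normal curve of degree $N$: here $e=N$ and the $x_i$ form a basis of $S_N$. Then all $a_i\ge1$ and their sum is $N$, so all $a_i=1$, and the curve is very free as soon as $N\ge q+1$. The next lemma shows that this candidate is not available when $N\le 2q-2$, which is exactly the range left by the bound $N\ge2q-1$ quoted in the introduction.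

\begin{lemma}\label{lem:rnc}
Let $q+1\le N\le 2q-2$. There is no rational curve of degree $N$ on $X_N$ whose coordinates $x_0,\dots,x_N$ are linearly independent.
\end{lemma}

\begin{proof}
Suppose there is one. Write $x_n=\sum_{j=0}^N A_{nj}u^j$ with an invertible matrix $A$ of size $N+1$. Then $x_n^q=\sum_i A_{ni}^q u^{qi}$, and the Fermat equation reads
\[
\sum_{0\le i,j\le N} b_{ij}\,u^{qi+j}=0,\qquad b_{ij}=\sum_n A_{ni}^qA_{nj}.
\]
So $b=(A^{(q)})^TA$, where $A^{(q)}$ is the matrix of $q$-th powers of the entries of $A$. Since $\det A^{(q)}=(\det A)^q\neq0$, the matrix $b$ is invertible. If $qi+(q-1)=qi'+j'$ with $0\le j'\le N$, then $j'\equiv q-1\pmod q$, and $j'\le 2q-2$ forces $j'=q-1$ and $i'=i$. Hence the coefficient of $u^{qi+q-1}$ is $b_{i,q-1}$, and $b_{i,q-1}=0$ for all $i$. So $b$ has a zero column, a contradiction.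
\end{proof}

\section{Curves whose coordinates are powers of linear forms}\label{sec:curves}

We look for curves of higher degree in the form $x_i=\gamma_i(t-\alpha_is)^e$ with constants $\alpha_i,\gamma_i\in k$. The Fermat equation becomes $\sum_i\lambda_i(t-\alpha_is)^{e(q+1)}=0$ with $\lambda_i=\gamma_i^{q+1}$. This is a linear system in the $\lambda_i$ with one equation for each monomial that occurs in the expansion, and we want few monomials. If $e(q+1)=R+1$ with $R$ a power of $p$, then $(t-\alpha s)^{R+1}=(t^R-\alpha^Rs^R)(t-\alpha s)$ has only four terms, and the two middle terms have the same coefficient when $\alpha^R=\alpha$, that is, when $\alpha$ lies in the field $\mathbb{F}_R\subset k$ with $R$ elements. Since $q\equiv-1\pmod{q+1}$, the number $R+1$ is divisible by $q+1$ when $R=q^{2\nu+1}$ is an odd power of $q$, and then $e=E_\nu$. The value $\nu=0$ gives $e=1$, and lines are never very free, so we take $\nu\ge1$.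

To solve the linear system, and again in Section~\ref{sec:surj}, we use a form of Lagrange interpolation.

\begin{lemma}\label{lem:lagrange}
Let $\beta_0,\dots,\beta_n\in k$ be distinct and let $\omega_i=\prod_{l\ne i}(\beta_i-\beta_l)^{-1}$. Then $\sum_{i=0}^n\omega_i\,C(\beta_i)=0$ for every polynomial $C$ of degree at most $n-1$.
\end{lemma}

\begin{proof}
The polynomials $C(v)$ and $\sum_i C(\beta_i)\,\omega_i\prod_{l\ne i}(v-\beta_l)$ have degree at most $n$ and agree at the $n+1$ points $\beta_i$, so they are equal. Compare the coefficients of $v^n$.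
\end{proof}

Fix $\nu\ge1$ and set
\[
Q=q^{2\nu-1},\quad R=q^2Q,\quad e=E_\nu=\frac{q^2Q+1}{q+1},\quad e'=E_{\nu-1}=\frac{Q+1}{q+1},\quad M=\frac{qQ-1}{q+1}.
\]
Since $Q\equiv-1$ and $qQ\equiv1\pmod{q+1}$, these are positive integers. Multiplying by $q+1$ verifies each of the identities
\begin{equation}\label{eq:numbers}
e=(q-1)Q+e',\qquad e=qM+1,\qquad M+e'=Q,\qquad e+M=qQ .
\end{equation}
The second identity says that $M$ is the largest integer with $qM<e$. So the condition of Lemma~\ref{lem:crit}(i) reads $a_i\le M$, and by Lemma~\ref{lem:crit}(iii) it is a surjectivity statement with target $S_{e+M-1}=S_{qQ-1}$. The following proposition is that statement.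

\begin{proposition}\label{prop:surj}
Let $\alpha_0,\dots,\alpha_{q+1}\in k$ be distinct. Every polynomial of degree at most $qQ-1$ in $u$ can be written as $\sum_{i=0}^{q+1}g_i\,(u-\alpha_i)^e$ with $g_i\in S_{M-1}$.
\end{proposition}

We prove the proposition in Section~\ref{sec:surj} and first deduce the main theorem.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $N\ge q+1$ and $\nu\ge1$. Since $R\ge q^3\ge q+2$, we can choose distinct elements $\alpha_0,\dots,\alpha_{q+1}\in\mathbb{F}_R$. Let $\lambda_i=\prod_{l\ne i}(\alpha_i-\alpha_l)^{-1}\ne0$. By Lemma~\ref{lem:lagrange} with $n=q+1$, applied to the polynomials $1,v,v^2$ of degree at most $2\le q$,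
\[
\sum_i\lambda_i=\sum_i\lambda_i\alpha_i=\sum_i\lambda_i\alpha_i^2=0 .
\]
Choose $\gamma_i\in k$ with $\gamma_i^{q+1}=\lambda_i$, and put
\[
x_i=\gamma_i\,(t-\alpha_is)^e\quad(0\le i\le q+1),\qquad x_i=0\quad(q+1<i\le N).
\]
Already $x_0$ and $x_1$ have no common zero. Since $e(q+1)=R+1$ and $\alpha_i^R=\alpha_i$,
\begin{align*}
\sum_i x_i^{q+1}&=\sum_i\lambda_i\,(t^R-\alpha_is^R)(t-\alpha_is)\\
&=t^{R+1}\sum_i\lambda_i-(t^Rs+s^Rt)\sum_i\lambda_i\alpha_i+s^{R+1}\sum_i\lambda_i\alpha_i^2=0 .
\end{align*}
So $f=(x_0:\dots:x_N)$ is a rational curve of degree $e$ on $X_N$. As the $\gamma_i$ are nonzero, Proposition~\ref{prop:surj} says that the map of Lemma~\ref{lem:crit}(iii) with $m=M$ is surjective. Hence $a_i\le M$ and $qa_i\le qM=e-1<e$ for all $i$, and $f$ is very free by Lemma~\ref{lem:crit}(i). For $\nu=1$ the degree is $q^2-q+1$. The necessity of $d\le N$ follows from \eqref{eq:degree}.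
\end{proof}

\begin{example}\label{ex:cubic}
Let $q=2$, $\nu=1$, $N=3$. Then $Q=2$, $R=8$, $e=3$, $M=1$, and the curve is given by four cubes $x_i=\gamma_i(t-\alpha_is)^3$ with $\alpha_i\in\mathbb{F}_8$. In characteristic $2$ we have $(u-\alpha)^3=u^3+\alpha u^2+\alpha^2u+\alpha^3$, so the four cubes form a basis of $S_3$ by the Vandermonde determinant. This is Proposition~\ref{prop:surj} in this case. The curve is a twisted cubic on the Fermat cubic surface, all three $a_i$ equal $1$, and $f^*T_X$ is a quotient of $\mathcal{O}(1)^3$. Here $N=2q-1$, just outside the range of Lemma~\ref{lem:rnc}.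
\end{example}

\section{The surjectivity statement}\label{sec:surj}

A subspace of $S_{qQ-1}$ is the whole space if and only if every linear form $\varphi$ that vanishes on it is zero. So let $\varphi:S_{qQ-1}\to k$ be a linear form with
\begin{equation}\label{eq:hyp}
\varphi\big(g\,(u-\alpha_i)^e\big)=0\qquad\text{for all } g\in S_{M-1}\text{ and } 0\le i\le q+1 .
\end{equation}
We must show that $\varphi=0$. These are $(q+2)M$ conditions on $qQ=(q+1)M+1$ unknowns, so there is little room.

\subsection*{The quartic threefold in characteristic $3$}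
Let $q=3$ and $\nu=1$, the first case with $d>3$. Then $Q=3$, $e=7$, $e'=1$, $M=2$; there are five points $\alpha_i$, and $\varphi$ is given by the nine numbers $\varphi_n=\varphi(u^n)$, $0\le n\le 8$. Put $A_i=\alpha_i^3$; these are distinct because cubing is injective in characteristic $3$. We have
\[
(u-\alpha_i)^7=(u-\alpha_i)(u^3-A_i)^2,\qquad (u^3-a)^2=u^6+au^3+a^2 .
\]
This suggests arranging the nine unknowns as the coefficients of three quadratic polynomials in a new variable $a$:
\[
C_j(a)=\varphi\big(u^j(u^3-a)^2\big)=\varphi_{j+6}+a\,\varphi_{j+3}+a^2\varphi_j,\qquad j=0,1,2 .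
\]
Condition \eqref{eq:hyp} for $g=1$ and $g=u$ reads $C_1(A_i)=\alpha_iC_0(A_i)$ and $C_2(A_i)=\alpha_iC_1(A_i)$. With $c_i=C_0(A_i)$ this says $C_j(A_i)=c_i\alpha_i^j$: the fifteen values are governed by five numbers $c_i$.

Values of a quadratic polynomial at five points satisfy two linear relations. Indeed, Lemma~\ref{lem:lagrange} for the points $A_0,\dots,A_4$ applies to polynomials of degree at most $3$, hence to $C_j(a)$ and to $aC_j(a)$:
\[
\sum_i\omega_ic_i\,\alpha_i^{j}=0,\qquad\sum_i\omega_ic_i\,A_i\,\alpha_i^{j}=0\qquad(j=0,1,2).
\]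
Now comes the point: $A_i\alpha_i^j=\alpha_i^{j+3}$, so the second family continues the first, and together they say that $\sum_i\omega_ic_i\alpha_i^n=0$ for $n=0,\dots,5$. The equations with $n=0,\dots,4$ form a Vandermonde system in the five unknowns $\omega_ic_i$, so all $c_i=0$. Then each $C_j$ is a quadratic polynomial with five zeros, so $C_j=0$ and all $\varphi_n$ vanish.

For the curve of degree $7$ on the quartic threefold $X_{4,4}$ this gives four integers $a_i\le2$ with sum $7$, namely $1,2,2,2$, and $f^*T_X$ is a quotient of $\mathcal{O}(4)\oplus\mathcal{O}(1)^3$.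

\subsection*{The general case}
For $\nu=1$ the argument is the same with $q$ in place of $3$. For $\nu>1$ the factor $u-\alpha_i$ becomes $(u-\alpha_i)^{e'}$. The form $h\mapsto c_ih(\alpha_i)$ is then replaced by a linear form on $k[u]/(u-\alpha_i)^{e'}$, and the Vandermonde determinant by the Chinese remainder theorem.

\begin{proof}[Proof of Proposition~\ref{prop:surj}]
Let $\varphi$ satisfy \eqref{eq:hyp}. Put $A_i=\alpha_i^Q$. These are $q+2$ distinct elements, and $(u-\alpha_i)^Q=u^Q-A_i$, because $Q$ is a power of $p$. The first identity in \eqref{eq:numbers} gives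
\begin{equation}\label{eq:factor}
(u-\alpha_i)^e=(u-\alpha_i)^{e'}\,(u^Q-A_i)^{q-1}.
\end{equation}

\emph{Step 1: $\varphi$ as a polynomial in $a$.} The space $S_{qQ-1}$ has the basis $u^{j+Ql}$ with $0\le j\le Q-1$ and $0\le l\le q-1$, so it is spanned by the products $h\,u^{Ql}$ with $h\in S_{Q-1}$. In view of \eqref{eq:factor} we define, for $a\in k$, a linear form $\psi_a:S_{Q-1}\to k$ by
\begin{equation}\label{eq:psi}
\psi_a(h)=\varphi\big(h\,(u^Q-a)^{q-1}\big)=\sum_{l=0}^{q-1}a^{q-1-l}\,\varphi(h\,u^{Ql}),
\end{equation}
where we used $(v-a)^{q-1}=(v^q-a^q)/(v-a)=\sum_{l=0}^{q-1}a^{q-1-l}v^l$. For fixed $h$, the function $a\mapsto\psi_a(h)$ is a polynomial of degree at most $q-1$ whose coefficients are all the numbers $\varphi(hu^{Ql})$. If $\psi_a=0$ for $q$ distinct values of $a$, these coefficients vanish for every $h$, and $\varphi=0$. It therefore suffices to show that $\eta_i:=\psi_{A_i}$ is zero for all $i$.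

\emph{Step 2: $\eta_i$ is concentrated at $\alpha_i$.} By \eqref{eq:factor}, condition \eqref{eq:hyp} says that $\eta_i\big(g\,(u-\alpha_i)^{e'}\big)=0$ for $\deg g\le M-1$. Since $M-1=Q-1-e'$, this means that $\eta_i$ vanishes on all multiples of $(u-\alpha_i)^{e'}$ that lie in $S_{Q-1}$. We will need to evaluate on polynomials of degree $Q$ and more, so we extend $\eta_i$ to $k[u]$. For $h\in k[u]$ let $r_i(h)$ be the remainder of $h$ on division by $(u-\alpha_i)^{e'}$. Its degree is at most $e'-1\le Q-1$, so we can put $\tilde\eta_i(h)=\eta_i(r_i(h))$. The linear form $\tilde\eta_i$ kills the ideal generated by $(u-\alpha_i)^{e'}$. It agrees with $\eta_i$ on $S_{Q-1}$, because for $h\in S_{Q-1}$ the difference $h-r_i(h)$ is a multiple of $(u-\alpha_i)^{e'}$ in $S_{Q-1}$.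

\emph{Step 3: two relations become one.} Let $\omega_i=\prod_{l\ne i}(A_i-A_l)^{-1}\ne0$. Lemma~\ref{lem:lagrange} for the $q+2$ points $A_i$ applies to polynomials of degree at most $q$, hence to $\psi_a(h)$ and $a\,\psi_a(h)$ as polynomials in $a$:
\begin{equation}\label{eq:two}
\sum_i\omega_i\,\eta_i(h)=0,\qquad\sum_i\omega_iA_i\,\eta_i(h)=0\qquad\text{for all }h\in S_{Q-1}.
\end{equation}
Let $\Theta=\sum_i\omega_i\tilde\eta_i$, a linear form on $k[u]$. The first relation says that $\Theta(h)=0$ for $h\in S_{Q-1}$. Since $e'\le Q$, the polynomial $u^Qh-A_ih=(u-\alpha_i)^Qh$ is a multiple of $(u-\alpha_i)^{e'}$, so $\tilde\eta_i(u^Qh)=A_i\eta_i(h)$. The second relation thus says that $\Theta(u^Qh)=0$ for $h\in S_{Q-1}$. Every polynomial of degree at most $2Q-1$ has the form $h_0+u^Qh_1$ with $h_0,h_1\in S_{Q-1}$, so $\Theta$ vanishes on $S_{2Q-1}$.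

\emph{Step 4: separating the points.} We have $(q+2)e'\le2Q$. Indeed, after multiplication by $q+1$ this reads $(q+2)(Q+1)\le 2Q(q+1)$, that is, $q+2\le qQ$, and $qQ\ge q^2\ge q+2$. Fix $i$ and $h\in k[u]$. The polynomials $(u-\alpha_l)^{e'}$ are pairwise coprime, so by the Chinese remainder theorem there is $H\in k[u]$ with $H\equiv h$ modulo $(u-\alpha_i)^{e'}$ and $H\equiv0$ modulo $(u-\alpha_l)^{e'}$ for $l\ne i$. Replacing $H$ by its remainder modulo $\prod_l(u-\alpha_l)^{e'}$, we may assume $\deg H\le(q+2)e'-1\le2Q-1$. Then $0=\Theta(H)=\omega_i\tilde\eta_i(h)$. Hence $\tilde\eta_i=0$, so $\eta_i=0$ for all $i$, and $\varphi=0$ by Step~1.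
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $N\ge q+1$ enters through the number $q+2$ of points. With $q+1$ points, Lemma~\ref{lem:lagrange} gives only the first relation in \eqref{eq:two}, and the proposition is false: the source of the map then has dimension $(q+1)M=qQ-1$, one less than the dimension $qQ$ of the target. The condition $\alpha_i\in\mathbb{F}_R$ plays no part in the proposition; it serves only to put the curve on $X_N$.
\end{remark}

\section{Sums of degrees}\label{sec:sums}

To add degrees we join two very free curves at a point and smooth the union. We recall the two tools.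

\emph{Spaces of morphisms} \cite[Ch.~I.2]{Kollar}. Let $\mathcal{C}\to B$ be a flat projective family of curves over a variety $B$ and let $X$ be smooth and projective. There is a scheme $\mathcal{M}=\operatorname{Mor}_B(\mathcal{C},X\times B)$, locally of finite type over $B$, whose $k$-points over $b\in B$ are the morphisms $g:\mathcal{C}_b\to X$, together with a universal morphism $\operatorname{ev}:\mathcal{C}\times_B\mathcal{M}\to X$. If $H^1(\mathcal{C}_b,g^*T_X)=0$, then $\mathcal{M}\to B$ is smooth at $[g]$. When $B$ is a point and $\mathcal{C}=\mathbb{P}^1$, the tangent space of $\mathcal{M}=\operatorname{Mor}(\mathbb{P}^1,X)$ at $[g]$ is $H^0(g^*T_X)$, and the differential of $g\mapsto g(y)$ is the evaluation of sections at $y\in\mathbb{P}^1$.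

\emph{Semicontinuity.} For a vector bundle on the total space of a flat projective family of curves, the vanishing of $H^1$ on the fiber is an open condition on the base, and the Euler characteristic on the fibers is locally constant. We apply this to the family $\mathcal{C}\times_B\mathcal{M}\to\mathcal{M}$. With the bundle $\operatorname{ev}^*\mathcal{O}(1)$ it shows that the degree is locally constant on $\mathcal{M}$ when all fibers have arithmetic genus $0$, since then the Euler characteristic of a line bundle is its degree plus $1$. With twists of $\operatorname{ev}^*T_X$ it shows, for instance, that very freeness is an open condition on $\operatorname{Mor}(\mathbb{P}^1,X)$.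

We also use that a morphism of smooth varieties whose differential is surjective at a point is smooth near that point, and that smooth morphisms are open. For example, if $f$ is very free, the cokernel of the evaluation of $H^0(f^*T_X)$ at $0$ and $\infty$ lies in $H^1(f^*T_X(-2))=0$, so $g\mapsto(g(0),g(\infty))$ maps a neighborhood of $[f]$ onto an open subset of $X\times X$; this is the claim made in the introduction.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $f_1,f_2$ be very free curves on $X=X_N$ of degrees $e_1,e_2$.

\emph{Making the curves meet.} Since $H^1(f_i^*T_X)=0$, the scheme $\operatorname{Mor}(\mathbb{P}^1,X)$ is smooth at $[f_i]$. Since $H^1(f_i^*T_X(-1))=0$, evaluation of sections of $f_i^*T_X$ at $0$ is surjective, so $g\mapsto g(0)$ is smooth at $[f_i]$. Choose an open neighborhood $V_i$ of $[f_i]$ on which this map is smooth and whose points are very free curves of degree $e_i$. The images of $V_1$ and $V_2$ in $X$ are nonempty and open, and $X$ is irreducible, so they meet. Replacing $f_i$ by a point of $V_i$, we may assume $f_1(0)=f_2(0)$.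

\emph{A family of lines degenerating to a nodal curve.} Let $\mathcal{C}$ be the blow-up of $\mathbb{P}^1\times\mathbb{A}^1$ at $(0,0)$. It is a smooth irreducible surface, so $\mathcal{C}\to\mathbb{A}^1$ is flat. The fibers over $b\ne0$ are $\mathbb{P}^1$. The fiber over $0$ is $C=C_1\cup C_2$, where $C_1$ is the strict transform of $\mathbb{P}^1\times\{0\}$ and $C_2$ is the exceptional curve; both are isomorphic to $\mathbb{P}^1$, and they meet transversally in one point $n$. Identify each $C_i$ with $\mathbb{P}^1$ so that $n$ corresponds to $0$. Then $f_1$ and $f_2$ glue to a morphism $f:C\to X$ of degree $e_1+e_2$.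

Very freeness of a map $g$ on a fiber $\mathbb{P}^1$ is the vanishing of $H^1(g^*T_X(-2))$. To obtain it by semicontinuity we need a line bundle on $\mathcal{C}$ that restricts to $\mathcal{O}(-2)$ on these fibers. Let $\mathcal{L}$ be the pullback of $\mathcal{O}(-2)$ under $\mathcal{C}\to\mathbb{P}^1\times\mathbb{A}^1\to\mathbb{P}^1$. It has degree $-2$ on the fibers over $b\neq0$ and on $C_1$, and it is trivial on $C_2$, which is contracted.

\emph{Two vanishings on $C$.} A function on $C$ that vanishes on $C_1$ is a function on $C_2$ that vanishes at $n$, so there is an exact sequence $0\to\mathcal{O}_{C_2}(-n)\to\mathcal{O}_C\to\mathcal{O}_{C_1}\to0$. Tensoring with $f^*T_X$ and with $f^*T_X\otimes\mathcal{L}$ gives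
\begin{gather*}
0\to f_2^*T_X(-1)\to f^*T_X\to f_1^*T_X\to0,\\
0\to f_2^*T_X(-1)\to f^*T_X\otimes\mathcal{L}|_C\to f_1^*T_X(-2)\to0 .
\end{gather*}
All summands of the outer terms have degree at least $-1$, so $H^1(C,f^*T_X)=0$ and $H^1(C,f^*T_X\otimes\mathcal{L})=0$.

\emph{Smoothing.} Let $\mathcal{M}=\operatorname{Mor}_{\mathbb{A}^1}(\mathcal{C},X\times\mathbb{A}^1)$. By the first vanishing, $\mathcal{M}\to\mathbb{A}^1$ is smooth at $[f]$. By the second vanishing and semicontinuity, $[f]$ has an open neighborhood $U$, smooth over $\mathbb{A}^1$, such that every $[g]\in U$ has degree $e_1+e_2$ and satisfies $H^1(g^*T_X\otimes\mathcal{L})=0$. The image of $U$ in $\mathbb{A}^1$ is open and nonempty, so $U$ has a point $[g]$ over some $b\ne0$. Then $g:\mathbb{P}^1\to X$ has degree $e_1+e_2$ and $H^1(g^*T_X(-2))=0$, so $g$ is very free. This proves the first assertion.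

\emph{Large degrees.} By Theorem~\ref{thm:A} the degrees $E_1$ and $E_2$ occur. From $E_2=q^2E_1-(q-1)$ and $E_1=q(q-1)+1$ we see that a common divisor of $E_1$ and $E_2$ divides $q-1$ and then $1$, so $E_1$ and $E_2$ are coprime. By Sylvester's theorem, every integer $e\ge(E_1-1)(E_2-1)$ is a combination of $E_1$ and $E_2$ with nonnegative integer coefficients. Indeed, $e-jE_2$ is divisible by $E_1$ for some $j$ with $0\le j\le E_1-1$, and $e-jE_2\ge(E_1-1)(E_2-1)-(E_1-1)E_2>-E_1$, so this multiple of $E_1$ is nonnegative. As $e>0$, the coefficients are not both zero, and $e$ is the degree of a very free curve by the first assertion. Finally $E_1-1=q(q-1)$ and $E_2-1=q(q-1)(q^2+1)$, whose product is $q^2(q-1)^2(q^2+1)$.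
\end{proof}

\section{Restrictions on the degree when $N=q+1$}\label{sec:restrictions}

For $N=q+1$ there are only $q+1$ integers $a_i$ to share the sum $e$, and each is at most $e/q$. Rounding down makes these two demands incompatible for many small $e$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $f$ be very free of degree $e=qm+c$ with $1\le c\le q$, so that $qm<e\le q(m+1)$.

(a) We treat the two alternatives of Lemma~\ref{lem:crit}(ii). If $qa_i<e$ for all $i$, then $a_i\le m$ for all $i$, so $qm+c=e\le(q+1)m$ and $c\le m$. Otherwise $q$ divides $e$, so $c=q$ and $e=q(m+1)$; one $a_i$ equals $m+1$ and the other $q$ are at most $m$. Then $q(m+1)\le(m+1)+qm$, that is, $m\ge q-1$. So either $m\ge q=c$, or $m=q-1$ and $e=q^2$. For $e=q(q-1)$ we have $m=q-2$ and $c=q>m$, and $e\ne q^2$, so this degree does not occur; an integer $e_0$ as in the statement must therefore exceed $q(q-1)$.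

(b) If $m=0$, then $c\le m$ is impossible and $e\le q<q^2$, against (a). So $m\ge1$ and $e\ge q+1$ for every $q\ge2$. Let $q\ge3$ and suppose $m=1$. Then $e\le2q<q^2$, so (a) gives $c=1$ and $e=q+1$. As $q$ does not divide $e$, we have $qa_i<q+1$, so $a_i\le1$ for all $i$, and since the $q+1$ integers $a_i$ have sum $q+1$, they all equal $1$. Hence the coordinates of $f$ are linearly independent and $e=N$. Because $q\ge3$, we have $N=q+1\le2q-2$, and Lemma~\ref{lem:rnc} gives a contradiction. Thus $m\ge2$ and $e\ge2q+1$.

(c) For $q=2$ the bound $e\ge q+1$ reads $e\ge3=E_1$, and for $q=3$ the bound in (b) reads $e\ge7=E_1$. The degree $E_1$ occurs by Theorem~\ref{thm:A}.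
\end{proof}

The hypothesis $q\ge3$ in (b) is needed: for $q=2$ the twisted cubic of Example~\ref{ex:cubic} is very free of degree $q+1$.

\begin{thebibliography}{9}

\bibitem{Kollar}
Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\bibitem{Shen}
Mingmin Shen, \emph{Rational curves on Fermat hypersurfaces}, arXiv:1111.5657 (2011).

\end{thebibliography}
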